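\title{Monotone Lagrangian submanifolds of $\mathbb{C}^n$ that do not fiber over the circle}

\begin{abstract}
For every $n\ge 4$ we construct a closed, connected, orientable, monotone Lagrangian submanifold of $\mathbb{C}^n$ that does not fiber over the circle; this answers a question posed by Damian. The examples have free fundamental group of rank at least $2$, so none of their connected finite covers fibers either. They are built from the graphs of $dh$ and $-dh$, where $h$ is a Morse--Bott function on a domain in $\mathbb{R}^n$ that vanishes to order $3/2$ along the boundary, by replacing the intersection of the two graphs with handles. The result is monotone when each critical value of $h$ equals its index. In $\mathbb{C}^4$ one obtains, for instance, $(S^2\times S^2)\#2(S^1\times S^3)$.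
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb{C}^n$, with coordinates $z=x+iy$, carry the standard symplectic form $\omega=\sum dx_l\wedge dy_l$. A submanifold $L\subset\mathbb{C}^n$ of dimension $n$ is \emph{Lagrangian} if $\omega$ vanishes on it. A disc with boundary on a connected Lagrangian $L$ has two invariants: its symplectic area, and its Maslov index, which measures how often the tangent planes of $L$ turn along the boundary of the disc (the definition is recalled in Section~\ref{sec:maslov}). They define homomorphisms
\[
I_\omega:\pi_2(\mathbb{C}^n,L)\to\mathbb{R},\qquad I_\mu:\pi_2(\mathbb{C}^n,L)\to\mathbb{Z},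
\]
and $L$ is \emph{monotone} if they are positively proportional. The \emph{minimal Maslov number} of $L$ is the positive generator of the image of $I_\mu$. A closed manifold \emph{fibers over $S^1$} if it is the total space of a smooth, locally trivial bundle over $S^1$ whose fiber is a closed manifold; equivalently, if it is diffeomorphic to the mapping torus of a diffeomorphism of a closed manifold. The following question is posed, as open in general, by Damian \cite{Damian}.

\medskip
\noindent\textbf{Question.} \emph{Let $L\subset\mathbb{C}^n$ be a closed, connected, orientable, monotone Lagrangian submanifold. Does $L$ fiber over $S^1$?}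
\medskip

Several things suggest a positive answer. The most visible obstruction to fibering, the Euler characteristic, vanishes: multiplication by $i$ identifies $TL$ with the normal bundle of $L$, so $\pm\chi(L)$ is the self-intersection number of $L$ in $\mathbb{C}^n$, which is zero. There is a natural candidate for the projection, the map $L\to S^1$ that sends a point to $\det^2$ of its tangent plane. For the monotone torus $\{|z_1|=\dots=|z_n|=1\}$ this map is $\pm(z_1\cdots z_n)^2$, a submersion. And the answer is positive in low dimensions. For $n=1$, $L$ is a circle. For $n=2$, $L$ is an orientable surface with $\chi(L)=0$, a torus. For $n=3$, a theorem of Evans and {\fontencoding{T1}\selectfont K\k{e}dra} \cite{EK}, which we quote without proof and do not use below, says that a closed orientable $3$-manifold with a monotone Lagrangian embedding in $\mathbb{C}^3$ is a product $S^1\times\Sigma$. Given this theorem, the answer is ``yes'' for $1\le n\le3$. We show that it is ``no'' for each $n\ge4$.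

\begin{theorem}\label{thm:A}
Let $n\ge 4$ and let $a\ge 0$, $j\ge 2$ be integers with $n-a$ even, $j$ even and $j\le n-a-2$. Then $\mathbb{C}^n$ contains a closed, connected, orientable, monotone Lagrangian submanifold $L$ with $\pi_1(L)$ free of rank $r$, where $r=3$ if $a=0$ and $r=2$ if $a\ge1$. Its minimal Maslov number is $\gcd(n-a,j)$. Neither $L$, nor any connected finite cover of $L$, nor any closed manifold with the same fundamental group fibers over $S^1$.
\end{theorem}

For every $n\ge4$ one may take $j=2$ and $a\in\{0,1\}$ with $a\equiv n \bmod 2$. In even dimensions there are also examples whose diffeomorphism type is explicit. We write $\#^gM$ for the connected sum of $g$ copies of $M$.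

\begin{theorem}\label{thm:B}
For $n\ge4$ even and every $g\ge1$, the manifold
\[
\#^{g}(S^2\times S^{n-2})\,\#^{\,g+1}(S^1\times S^{n-1})
\]
has a monotone Lagrangian embedding in $\mathbb{C}^n$. Neither it nor any connected finite cover of it fibers over $S^1$. An example is $(S^2\times S^2)\#2(S^1\times S^3)\subset\mathbb{C}^4$.
\end{theorem}

The number $g+1$ is the one that the Euler characteristic allows: $\chi(\#^g(S^2\times S^{n-2}))=2g+2$, and each summand $S^1\times S^{n-1}$ lowers $\chi$ by $2$.

The obstruction to fibering is elementary: a free group of rank at least $2$ is not the fundamental group of a closed manifold that fibers over $S^1$ (Section~\ref{sec:free}). The work lies in producing such a group while keeping $L$ monotone, since each free generator imposes its own condition on the ratio of area to Maslov index. Section~\ref{sec:model} treats by hand a case with one generator. Section~\ref{sec:construction} carries out the general construction and reduces the problem to finding suitable functions on domains of $\mathbb{R}^n$, which is done in Sections~\ref{sec:A} and~\ref{sec:B}.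

\section{Area, Maslov index, and a relative index}\label{sec:maslov}

\subsection*{Cotangent conventions}
We identify $\mathbb{C}^n$ with $T^*\mathbb{R}^n$, with $x$ in the base and $y$ in the fiber, and put $\lambda=\sum y_l\,dx_l$, so that $\omega=-d\lambda$. For vectors $Z,Z'\in\mathbb{C}^n$ we have $\omega(Z,Z')=\operatorname{Im}\sum\bar Z_lZ'_l$. The graph $\{y=dh(x)\}$ of the differential of a function is Lagrangian, and $\lambda=dh$ on it. A diffeomorphism $\varphi:U'\to U$ between manifolds lifts to $T^*U'\to T^*U$, $(x,y)\mapsto(\varphi(x),(d\varphi_x^{-1})^*y)$. The lift preserves $\lambda$, sends fibers to fibers, and sends the graph of $d(h\circ\varphi)$ to the graph of $dh$. Coordinates on $T^*U$ obtained in this way are called \emph{lifted coordinates}.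

\subsection*{The Maslov index}
Every Lagrangian plane in $\mathbb{C}^n$ is $U\mathbb{R}^n$ with $U$ unitary, and $U$ is unique up to $O(n)$ on the right. Hence $(\det U)^2\in S^1$ depends only on the plane. The \emph{Maslov index} of a loop of Lagrangian planes is the degree of $\det^2$ along it; thus $e^{i\theta}\mathbb{R}$, $0\le\theta\le\pi$, has index $+1$. For a loop $\gamma$ in a Lagrangian $L$, let $\mu(\gamma)$ be the index of $t\mapsto T_{\gamma(t)}L$. Since $\mathbb{C}^n$ is contractible, $\pi_2(\mathbb{C}^n,L)\cong\pi_1(L)$, and for a disc with boundary loop $\gamma$
\begin{equation}\label{eq:loop}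
I_\omega=-\oint_\gamma\lambda,\qquad I_\mu=\mu(\gamma).
\end{equation}
Both numbers depend only on the free homotopy class of $\gamma$. An orientation of the plane $U\mathbb{R}^n$ fixes $U$ up to $SO(n)$, that is, it fixes the square root $\det U$ of $\det^2$. So $TL$ is orientable along $\gamma$ if and only if $\mu(\gamma)$ is even, and $L$ is orientable if and only if all Maslov indices are even.

\subsection*{The relative index}
Our Lagrangians are graphs over the base almost everywhere, and we want to compute $\mu(\gamma)$ as a sum of contributions from the short arcs where they are not. This requires an index for paths. Let $V=i\mathbb{R}^n$ be the vertical plane and $\mathcal{L}_V$ the set of Lagrangian planes transverse to $V$. Its elements are the graphs $y=Bx$ of symmetric matrices $B$, so $\mathcal{L}_V$ is a vector space with origin $\mathbb{R}^n$. For a path $\Lambda(t)$, $0\le t\le1$, of Lagrangian planes with endpoints in $\mathcal{L}_V$, let $\mu_V(\Lambda)$ be the Maslov index of the loop based at $\mathbb{R}^n$ obtained by joining $\mathbb{R}^n$ to $\Lambda(0)$ and $\Lambda(1)$ to $\mathbb{R}^n$ inside $\mathcal{L}_V$. The joining paths are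 unique up to homotopy, so $\mu_V$ is well defined.

\begin{lemma}\label{lem:muV}
\begin{enumerate}
\item[(a)] $\mu_V$ is invariant under homotopies that keep the endpoints in $\mathcal{L}_V$, is additive under concatenation, vanishes on paths inside $\mathcal{L}_V$, and equals the Maslov index on loops based in $\mathcal{L}_V$.
\item[(b)] $\mu_V$ is additive under direct sums $\mathbb{C}^{n'}\oplus\mathbb{C}^{n''}$. For $n=1$ and $\Lambda(t)=e^{i\theta(t)}\mathbb{R}$ with $\theta$ continuous, $\mu_V(\Lambda)=l_1-l_0$, where $l_0,l_1$ are the integers with $|\theta(0)-l_0\pi|<\pi/2$ and $|\theta(1)-l_1\pi|<\pi/2$.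
\item[(c)] If $A(t)$ is a path of linear symplectic maps with $A(t)V=V$, then $\mu_V(A(t)\Lambda(t))=\mu_V(\Lambda(t))$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Take straight segments in $\mathcal{L}_V$ as joining paths. They depend continuously on the endpoints, which gives the invariance. The rest holds because the degree of $\det^2$ is a homomorphism on the group of loops based at $\mathbb{R}^n$ and is invariant under free homotopy.

(b) The direct sum of joining paths is a joining path, and $\det^2$ is multiplicative. For $n=1$ the closed-up loop is $e^{i\theta}\mathbb{R}$ with $\theta$ running from $l_0\pi$ to $l_1\pi$, along which $e^{2i\theta}$ has degree $l_1-l_0$.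

(c) Each $A(t)$ preserves $\mathcal{L}_V$, so the homotopy $A(st)\Lambda(t)$, $s\in[0,1]$, keeps the endpoints in $\mathcal{L}_V$ and reduces the claim to a constant $A$. A constant $A$ carries the closed-up loop of $\Lambda$ to a loop that closes up $A\Lambda$ inside $\mathcal{L}_V$, and it preserves Maslov indices of loops because the symplectic group is connected.
\end{proof}

In words, for $n=1$ the index counts the passages of the line through the vertical, counterclockwise ones with sign $+$. The differential of a cotangent lift is symplectic and preserves the vertical plane, so by (c) the index $\mu_V$ of the tangent planes of $L$ along a path can be computed in any lifted coordinates.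

\section{The model case: a rotated figure eight}\label{sec:model}

Fix $c>0$ and let $h(x)=c(1-x^2)^{3/2}$ on $D=[-1,1]$. The graphs $S_\pm=\{y=\pm h'(x)\}$ over the interior, together with the endpoints $(\pm1,0)$, form the curve
\[
\theta\mapsto(\cos\theta,\,-3c\cos\theta\sin\theta),\qquad \theta\in\mathbb{R}/2\pi\mathbb{Z},
\]
with $S_+=\{\sin\theta>0\}$ and $S_-=\{\sin\theta<0\}$. It is immersed, since its velocity $(-\sin\theta,-3c\cos2\theta)$ does not vanish. This is the role of the exponent $3/2$: near an endpoint $h'$ behaves like the square root of the distance to it, so the two graphs join smoothly with a vertical tangent. The curve is a figure eight with a double point at the origin, over the critical point of $h$, and each lobe has area $2\int_0^1|h'|\,dx=2c$.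

Remove the double point by replacing the crossing with an arc in the upper half plane and its negative in the lower half plane (Figure~\ref{fig:eight}). The result is an embedded closed curve $\Gamma=-\Gamma$ that encloses both lobes and the origin. Its area is $4c+2\eta$, where $\eta>0$ is the small area added by each arc. To pass to higher dimension we rotate the picture.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.7]
\draw[gray,->] (-1.25,0)--(1.3,0) node[right]{$x$};
\draw[gray,->] (0,-0.8)--(0,0.85) node[above]{$y$};
\draw[thick] plot[domain=0:180,samples=60] ({cos(\x)},{-1.2*sin(\x)*cos(\x)});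
\draw[thick,dashed] plot[domain=180:360,samples=60] ({cos(\x)},{-1.2*sin(\x)*cos(\x)});
\node at (-0.7,0.78) {$S_+$};
\node at (0.7,0.78) {$S_-$};
\begin{scope}[xshift=3.3cm]
\draw[gray,->] (-1.25,0)--(1.3,0) node[right]{$x$};
\draw[gray,->] (0,-0.8)--(0,0.85) node[above]{$y$};
\draw[thick,dashed] plot[domain=0:90,samples=40] ({cos(\x)},{1.2*sin(\x)*sqrt(cos(\x)*cos(\x)+0.03)});
\draw[thick] plot[domain=90:180,samples=40] ({cos(\x)},{1.2*sin(\x)*sqrt(cos(\x)*cos(\x)+0.03)});
\draw[thick,dashed] plot[domain=180:270,samples=40] ({cos(\x)},{1.2*sin(\x)*sqrt(cos(\x)*cos(\x)+0.03)});
\draw[thick] plot[domain=270:360,samples=40] ({cos(\x)},{1.2*sin(\x)*sqrt(cos(\x)*cos(\x)+0.03)});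
\draw[->,thick] (-0.15,0.42)--(0.15,0.42);
\node at (0.7,0.78) {$\Gamma$};
\end{scope}
\end{tikzpicture}
\caption{Left: the graphs $S_+$ (solid) of $h'$ and $S_-$ (dashed) of $-h'$ for $h=c(1-x^2)^{3/2}$ form a figure eight. Right: the embedded curve $\Gamma$ obtained by smoothing the double point (schematic). Traversed clockwise, $\Gamma$ passes from $S_+$ to $S_-$ at the neck and from $S_-$ to $S_+$ at $x=\pm1$.}
\label{fig:eight}
\end{figure}

\begin{lemma}\label{lem:rot}
Let $\zeta:J\to\mathbb{C}\setminus\{0\}$ be an immersed curve. The map $J\times S^{m-1}\to\mathbb{C}^m$, $(t,u)\mapsto\zeta(t)u$, is a Lagrangian immersion with tangent plane $\zeta'(t)\mathbb{R}u\oplus\zeta(t)u^\perp$, where $u^\perp\subset\mathbb{R}^m$. Moreover $\zeta(t)u=\zeta(t')u'$ if and only if $(\zeta(t'),u')=\pm(\zeta(t),u)$.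
\end{lemma}

\begin{proof}
The image of the differential is $\zeta'\mathbb{R}u+\zeta u^\perp$. The two terms lie in the complementary complex subspaces spanned by $u$ and by $u^\perp$, and $\zeta,\zeta'\ne0$, so the sum is direct and has dimension $m$. For $e,e'\in u^\perp$ we have $\omega(\zeta e,\zeta e')=\operatorname{Im}(|\zeta|^2)\langle e,e'\rangle=0$ and $\omega(\zeta e,\zeta'u)=\operatorname{Im}(\bar\zeta\zeta')\langle e,u\rangle=0$. If $\zeta(t)u=\zeta(t')u'$ with $u,u'$ real unit vectors, then $\zeta(t')/\zeta(t)$ is real and of modulus $1$.
\end{proof}

By the lemma, $L_\Gamma=\{zu: z\in\Gamma,\ u\in S^{n-1}\}$ is an embedded Lagrangian in $\mathbb{C}^n$, diffeomorphic to $(\Gamma\times S^{n-1})/\pm$. This is the mapping torus of the antipodal map of $S^{n-1}$; it is $S^1\times S^{n-1}$ for $n$ even and nonorientable for $n$ odd. Away from the neck it consists of the graphs of $\pm dh$ for the function $h(x)=c(1-|x|^2)^{3/2}$ on the unit ball, whose only critical point is a maximum of index $n$ and height $c$.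

Let $n\ge3$. Then $\pi_1(L_\Gamma)\cong\pi_1(\Gamma/\pm)\cong\mathbb{Z}$, and the loop $\zeta(t)e_1$, where $\zeta$ runs once clockwise around $\Gamma$, is twice a generator $\gamma$. Along this loop $\oint\lambda$ is the enclosed area $4c+2\eta$. The tangent plane is $\zeta'\mathbb{R}\oplus(\zeta\mathbb{R})^{n-1}$. The vector $\zeta'$ turns once clockwise because $\Gamma$ is a simple closed curve, and so does $\zeta$ because $\Gamma$ encloses the origin, so the Maslov index is $-2-2(n-1)=-2n$. Dividing by two and using \eqref{eq:loop},
\[
I_\omega(\gamma)=-(2c+\eta),\qquad I_\mu(\gamma)=-n .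
\]
The area is twice the critical value, up to a small correction, the Maslov index is the Morse index, and the signs agree. So $L_\Gamma$ is monotone; but it fibers over $S^1$.

Now let $h$ have several critical points. Each gives a double point, each smoothing creates a generator of $\pi_1$, and we shall see that the generator at a critical point of index $k$ and height $c$ has $I_\omega=-(2c+\eta)$ and $I_\mu=-k$. Monotonicity asks, up to the corrections $\eta$, that the heights be proportional to the indices, and orientability asks that the indices be even. For odd $n$ a nondegenerate maximum has odd index, so one must allow critical manifolds of positive dimension.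

\section{Lagrangians from self-indexing functions}\label{sec:construction}

Let $B^m(\delta)\subset\mathbb{R}^m$ be the open ball of radius $\delta$ about $0$. Let $D\subset\mathbb{R}^n$ be a compact connected domain with smooth nonempty boundary, and let $h:D\to[0,\infty)$ be continuous, and smooth and positive on $\operatorname{int}D$. We assume:
\begin{enumerate}
\item[(H1)] Near $\partial D$, $h=\rho^{3/2}$ with $\rho$ smooth up to the boundary, $\rho=0$ and $d\rho\ne0$ on $\partial D$.
\item[(H2)] The critical set of $h$ in $\operatorname{int}D$ is a disjoint union of closed connected manifolds $C_1,\dots,C_r$. For some $\delta>0$ there are open embeddings $\varphi_i:C_i\times B^{m_i}(2\delta)\to\operatorname{int}D$ with disjoint images, $\varphi_i(q,0)=q$, $\dim C_i+m_i=n$, and integers $0\le k_i\le m_i$ such that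
\[
h\circ\varphi_i(q,w)=k_i+\tfrac12\big(|w_+|^2-|w_-|^2\big),\qquad w=(w_-,w_+)\in\mathbb{R}^{k_i}\times\mathbb{R}^{m_i-k_i}.
\]
\item[(H3)] Each $k_i$ is even and at least $2$.
\end{enumerate}
In (H2) the integer $k_i$ is both the normal index of $C_i$ and the critical value. Since $h$ attains a positive maximum, $r\ge1$.

\begin{proposition}\label{prop:main}
From these data one obtains a closed, connected, orientable, monotone Lagrangian $L\subset\mathbb{C}^n$ with minimal Maslov number $\gcd(k_1,\dots,k_r)$. If moreover $D$ is simply connected, $\partial D$ is connected and all $m_i\ge3$, then $\pi_1(L)$ is free of rank $r$.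
\end{proposition}

\begin{remark}\label{rem:four}
The hypotheses allow $r\ge2$ only if $n\ge4$. Suppose all $k_i$ are equal. Then every critical point is a global maximum. An upward gradient line of $h$ stays in a compact subset of $\operatorname{int}D$, so it eventually enters and stays in a neighborhood $\{h>k_i-\delta^2\}$ of one $C_i$. The basins of the $C_i$ are therefore open and disjoint and cover the connected set $\operatorname{int}D$, so $r=1$. Thus $r\ge2$ forces two even indices $2\le k<k'\le n$.
\end{remark}

The proof of Proposition~\ref{prop:main} occupies the rest of this section.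

\subsection{The immersed double}\label{ss:double}
Let $S_\pm=\{(x,\pm dh(x)):x\in\operatorname{int}D\}$ and $S=S_+\cup S_-\cup\partial D$, with $\partial D$ in the zero section. Extend $\rho$ smoothly across $\partial D$. The flow of $\nabla\rho/|\nabla\rho|^2$ gives coordinates $(q,\rho)$, $q\in\partial D$, on a neighborhood of $\partial D$ in $\mathbb{R}^n$, in which $D=\{\rho\ge0\}$. Let $(q,p,\rho,p_\rho)$ be the lifted coordinates. Since $dh=\frac32\rho^{1/2}d\rho$, the set $S$ is parametrized there by
\begin{equation}\label{eq:fold}
(q,s)\mapsto\big(q,\ p=0,\ \rho=s^2,\ p_\rho=\tfrac32s\big),\qquad S_\pm=\{\pm s>0\}.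
\end{equation}
This is a smooth embedding, because $s$ is read off from $p_\rho$, and $\lambda=p_\rho\,d\rho=3s^2ds=d(s^3)$ on it, so it is Lagrangian. Hence $S$ is the image of a Lagrangian immersion of the closed connected manifold $\Sigma=D\cup_{\partial D}D$, with coordinates $(q,s)$ near the seam. In the usual double the coordinates near the seam are $(q,\pm\rho)$. The two manifolds are diffeomorphic: on each copy of the collar apply $(q,\rho)\mapsto(q,\beta(\rho))$, where $\beta$ is smooth with $\beta'>0$ for $\rho>0$, equals $\sqrt\rho$ near $0$, and equals $\rho$ near the inner end of the collar.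

The sheets $S_+$ and $S_-$ meet exactly over the critical points of $h$, so the immersion is injective away from the two copies $C_i^\pm\subset\Sigma$ of the $C_i$. Define $f:\Sigma\to\mathbb{R}$ by $f=\pm h$ on $S_\pm$ and $f=0$ on the seam. Then $f=s^3$ in the collar, so $f$ is smooth, and $\lambda=df$ on all of $\Sigma$. The immersed double has no area at all; area will enter only through the handles.

\subsection{The handle}\label{ss:handle}
Fix $i$ and write $m=m_i$, $k=k_i$. In the lifted coordinates $(q,p,w,v)$ of $\varphi_i$ the sheets are $S_\pm=\{p=0,\ v=\pm(-w_-,w_+)\}$. They are products of the zero section of $T^*C_i$ with planes in $\mathbb{C}^m=\mathbb{C}^k\times\mathbb{C}^{m-k}\ni(z_-,z_+)=w+iv$, namely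
\[
(1-i)\mathbb{R}^k\oplus(1+i)\mathbb{R}^{m-k}\ \text{ for }S_+,\qquad (1+i)\mathbb{R}^k\oplus(1-i)\mathbb{R}^{m-k}\ \text{ for }S_-.
\]
Multiplying $z_+$ by $-i$ turns these planes into $(1-i)\mathbb{R}^m$ and $(1+i)\mathbb{R}^m$, the rotations of the lines $y=\mp x$. So the crossing can be smoothed as in Section~\ref{sec:model}, by rotating an arc that rounds off the graph of $|t|$. We need a family of such arcs whose added area is known.

Let $\chi\ge0$ be a smooth even function supported in $[-1,1]$ with integral $1$, and let $\sigma_1=|\cdot|*\chi$. Then $\sigma_1$ is smooth, even and convex, $\sigma_1(t)=|t|$ for $|t|\ge1$, and $\sigma_1(t)\ge|\int(t-t')\chi(t')dt'|=|t|$. Evenness and convexity give $0<\sigma_1(0)\le\sigma_1$ everywhere and $\sigma_1\le1$ on $[-1,1]$. Put $\eta_0=\int(\sigma_1(t)-|t|)\,dt>0$. For a size $0<\epsilon\le\delta/2$ let $\sigma(t)=\epsilon\,\sigma_1(t/\epsilon)$. Then $\sigma>0$, $\sigma(t)=|t|$ for $|t|\ge\epsilon$, and $|t|\le\sigma(t)\le\epsilon$ for $|t|\le\epsilon$. In particular $|t|\le\sigma(t)<\delta$ for $|t|<\delta$, and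
\begin{equation}\label{eq:eta}
\int_{-\delta}^{\delta}\sigma\,dt=\delta^2+\eta,\qquad \eta=\epsilon^2\eta_0 .
\end{equation}
Write $\zeta(t)=t+i\sigma(t)$ and define the \emph{handle}
\[
H=\big\{(z_-,z_+)=(\zeta(t)u_-,\ i\zeta(t)u_+):\ |t|<2\delta,\ u=(u_-,u_+)\in S^{m-1}\big\}.
\]

\begin{lemma}\label{lem:handle}
$H$ is a closed embedded Lagrangian submanifold of $T^*B^m(2\delta)$, parametrized by $(u,t)\in S^{m-1}\times(-2\delta,2\delta)$. The part $|t|<\delta$ lies over $|w|<\delta$. The part $t\le-\delta$ is the portion of the sheet $v=(-w_-,w_+)$ over $\delta\le|w|<2\delta$, with $w=tu$. The part $t\ge\delta$ is the portion of the sheet $v=(w_-,-w_+)$ over $\delta\le|w|<2\delta$, with $w=t(u_-,-u_+)$.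
\end{lemma}

\begin{proof}
Up to the unitary map $(z_-,z_+)\mapsto(z_-,iz_+)$, the parametrization is that of Lemma~\ref{lem:rot}, so it is a Lagrangian immersion. It is injective: $\zeta$ takes values in the upper half plane, which excludes the sign $-$ in that lemma, and $\zeta$ is injective.

For $t\le-\delta/2$ we have $\zeta=t(1-i)$ and $i\zeta=t(1+i)$, so $w=(tu_-,tu_+)$ and $v=(-tu_-,tu_+)=(-w_-,w_+)$. For $t\ge\delta/2$ we have $\zeta=t(1+i)$ and $i\zeta=t(-1+i)$, so $w=(tu_-,-tu_+)$ and $v=(tu_-,tu_+)=(w_-,-w_+)$. In both ranges $|w|=|t|$ and $w/|w|$ runs once over the unit sphere. In general $w=(tu_-,-\sigma u_+)$, so for $|t|<\delta$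
\[
|w|^2=t^2|u_-|^2+\sigma^2|u_+|^2\le\sigma(t)^2<\delta^2 .
\]
Since $|w|=|t|$ near the ends, the parametrization is proper into $T^*B^m(2\delta)$, and a proper injective immersion is a closed embedding.
\end{proof}

\subsection{Gluing}\label{ss:glue}
The added area $\eta$ would spoil the proportionality unless it is itself proportional to the index. So fix $\tau>0$ so small that $\epsilon_i=\sqrt{\tau k_i/\eta_0}\le\delta/2$ for all $i$, and let $H_i$ be the handle of size $\epsilon_i$. By \eqref{eq:eta} its added area is $\eta_i=\tau k_i$.

Let $U_i=\varphi_i(C_i\times B^{m_i}(2\delta))$, let $K_i\subset U_i$ be the compact set $\{|w|\le\delta\}$, and let $U_0=\mathbb{R}^n\setminus\bigcup_iK_i$. These open sets cover $\mathbb{R}^n$. Define $L\subset\mathbb{C}^n$ by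
\[
L\cap T^*U_0=S\cap T^*U_0,\qquad L\cap T^*U_i=\{p=0,\ w+iv\in H_i\}\cong C_i\times H_i .
\]
The $U_i$, $i\ge1$, are disjoint, and over $U_0\cap U_i=\{\delta<|w|<2\delta\}$ the two definitions agree by Lemma~\ref{lem:handle}. Over $U_0$, the set $S$ is the image of the part of $\Sigma$ lying over $U_0$; there the immersion is injective, and it is proper into $T^*U_0$ because $\Sigma$ is compact. Over $U_i$, $C_i\times H_i$ is a closed embedded Lagrangian. Hence $L$ is an embedded Lagrangian submanifold. It decomposes as
\begin{equation}\label{eq:decomp}
L=L_0\cup\bigcup_{i=1}^rT_i,\qquad T_i=C_i\times S^{m_i-1}\times[-\delta,\delta],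
\end{equation}
where $L_0$ is $\Sigma$ minus the open tubular neighborhoods $\{|w|<\delta\}$ of the $C_i^\pm$, and the tube $T_i$, with coordinates $(q,u,t)$, is attached around $C_i^+$ at $t=-\delta$ and around $C_i^-$ at $t=\delta$. All pieces are compact, so $L$ is closed. Since $m_i\ge k_i\ge2$, each $C_i\times S^{m_i-1}$ is connected, and $L_0$ is connected because it is a deformation retract of the complement in $\Sigma$ of submanifolds of codimension at least $2$. So $L$ is connected.

\subsection{Reduction of loops}\label{ss:loops}
Neither $f$ nor the graph structure extends over all of $L$: the function $f$ is not defined on the tubes $T_i$, and $TL$ can fail to be transverse to $V$ in the tubes and along $\partial D$. We show that every loop can be made to pass through these regions along standard arcs, on which everything is computable.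

Choose $s_0>0$ so small that the collar $\{0\le\rho\le s_0^2\}$ is disjoint from all $K_i$. For each component $E$ of $\partial D$, call $E\times[-s_0,s_0]\subset L_0$, in the coordinates \eqref{eq:fold}, a \emph{boundary tube}. Let $P_\pm$ be the part of $S_\pm$ over $D$ minus the open collar $\{\rho<s_0^2\}$ and the interiors of the $K_i$. Then $L$ is the union of $P_+$, $P_-$, the tubes $T_i$ and the boundary tubes. The sets $P_+$ and $P_-$ are disjoint, the tubes are disjoint, and each tube meets $P_+$ in one end and $P_-$ in the other. A \emph{straight crossing of $T_i$} is a path $t\in[-\delta,\delta]$ with $q$ fixed and $u=e_1$, the first basis vector of $\mathbb{R}^{k_i}$; with $t$ increasing it goes from $P_+$ to $P_-$. A \emph{straight crossing of $\partial D$} is a path $s\in[-s_0,s_0]$ with $q$ fixed; with $s$ increasing it goes from $P_-$ to $P_+$.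

\begin{lemma}\label{lem:loops}
Every loop in $L$ is freely homotopic to a concatenation of paths in $P_\pm$ and straight crossings, traversed in either direction. For a loop inside $L_0$, or a path in $L_0$ with endpoints in $P_+\cup P_-$, no crossings of the $T_i$ are needed.
\end{lemma}

\begin{proof}
Make the loop smooth and transverse to the ends of the tubes, which are compact hypersurfaces. If it meets none of them, it lies in $P_\pm$, or in one tube, and then it can be pushed into an end. Otherwise it splits into finitely many arcs, each contained in one piece. Consider an arc in a tube $E\times I$ with endpoints on the ends, and let $e$ be its projection to $E$. Since $I$ is an interval, two paths in $E\times I$ with the same endpoints are homotopic rel endpoints as soon as their projections to $E$ are. If both endpoints lie on the same end, the arc is therefore homotopic to the path $e$ in that end, which lies in $P_+$ or $P_-$. Otherwise let $e_*\in E$ be a point over which $\{e_*\}\times I$ is a straight crossing, and let $c$ be a path in the connected manifold $E$ from the initial point of $e$ to $e_*$. The arc is homotopic to $c$ in the first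 end, followed by $\{e_*\}\times I$, followed by $c^{-1}\cdot e$ in the other end. The last statement follows by applying the same argument to the decomposition of $L_0$ into $P_\pm$ and the boundary tubes.
\end{proof}

For a loop as in the lemma, let $\nu_i$ be the number of crossings of $T_i$ from $P_+$ to $P_-$ minus the number in the opposite direction, and let $\nu_\partial$ be the number of crossings of $\partial D$ from $P_-$ to $P_+$ minus the number in the opposite direction. A loop leaves $P_+$ as often as it enters it, so
\begin{equation}\label{eq:balance}
\nu_\partial=\sum_i\nu_i .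
\end{equation}

\subsection{Area and Maslov index}\label{ss:area}
\emph{Area.} On a straight crossing of $T_i$ we have $p=0$, $w=te_1$, $v=\sigma(t)e_1$, so $\int\lambda=\int_{-\delta}^\delta\sigma\,dt=\delta^2+\eta_i$. At both endpoints $h=k_i-\delta^2/2$, so the value of $f$ at the final point minus its value at the initial point is $-(2k_i-\delta^2)$. All other arcs of the loop lie in $L_0$, where $\lambda=df$. The differences of $f$ between final and initial points add up to zero over all arcs, so the arcs in $L_0$ contribute $\sum_i\nu_i(2k_i-\delta^2)$ to $\oint\lambda$. Hence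
\begin{equation}\label{eq:area}
\oint\lambda=\sum_i\nu_i\big(\delta^2+\eta_i+2k_i-\delta^2\big)=\sum_i\nu_i(2k_i+\eta_i)=(2+\tau)\sum_i\nu_ik_i .
\end{equation}

\emph{Maslov index.} On $P_\pm$ the manifold $L$ is a graph over the base, so $TL\in\mathcal{L}_V$. All break points lie in $P_\pm$. By Lemma~\ref{lem:muV}(a), $\mu$ is the sum of the indices $\mu_V$ of the straight crossings, and by (c) these can be computed in lifted coordinates, using a chart of $C_i$ or $\partial D$ around the fixed point $q$.

Along a straight crossing of $T_i$, Lemma~\ref{lem:rot} gives the tangent plane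
\[
T_qC_i\ \oplus\ \zeta'(t)\mathbb{R}\ \oplus\ (\zeta(t)\mathbb{R})^{k_i-1}\ \oplus\ (i\zeta(t)\mathbb{R})^{m_i-k_i}.
\]
We use Lemma~\ref{lem:muV}(b). The summand $T_qC_i$ is horizontal and constant. The lines $\zeta'\mathbb{R}$ and $i\zeta\mathbb{R}$ are never vertical, because $\operatorname{Re}\zeta'=1$ and $\operatorname{Re}(i\zeta)=-\sigma<0$. These summands contribute $0$. The argument of $\zeta$ goes from $3\pi/4$ to $\pi/4$ inside $(0,\pi)$, so $l_0=1$, $l_1=0$, and each line $\zeta\mathbb{R}$ contributes $-1$. The crossing has index $-(k_i-1)$.

Along a straight crossing of $\partial D$, by \eqref{eq:fold} the tangent plane is the sum of the horizontal plane $T_q\partial D$ and the line spanned by $2s+\frac32i$ in the $(\rho,p_\rho)$-plane. As $s$ increases from $-s_0$ to $s_0$, the argument of this vector decreases from $(\pi/2,\pi)$ to $(0,\pi/2)$. The crossing has index $-1$. With \eqref{eq:balance},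
\begin{equation}\label{eq:maslov}
\mu=-\sum_i\nu_i(k_i-1)-\nu_\partial=-\sum_i\nu_ik_i .
\end{equation}
The fold along $\partial D$ supplies the unit that completes $k_i-1$ to $k_i$.

By \eqref{eq:loop}, \eqref{eq:area} and \eqref{eq:maslov}, $I_\omega=(2+\tau)I_\mu$, so $L$ is monotone. All Maslov indices are even by (H3), so $L$ is orientable. For each $i$, a straight crossing of $T_i$ traversed backward can be closed up by a path in the connected set $L_0$. By Lemma~\ref{lem:loops} this loop has $\nu_i=-1$ and $\nu_l=0$ for $l\ne i$, so its index is $k_i$. Hence the image of $I_\mu$ is $\gcd(k_1,\dots,k_r)\mathbb{Z}$.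

\subsection{The fundamental group}\label{ss:pi1}
Assume that $D$ is simply connected, $\partial D$ is connected and all $m_i\ge3$. By van Kampen's theorem, which applies because $\partial D$ is connected, $\pi_1(\Sigma)$ is generated by the images of the two copies of $\pi_1(D)$, so $\Sigma$ is simply connected. By general position, a null-homotopy of a loop can be pushed off submanifolds of codimension at least $3$, so $\Sigma\setminus\bigcup C_i^\pm$ and its deformation retract $L_0$ are simply connected.

We recall the form of van Kampen's theorem for attaching a tube. Let $X$ and $E$ be connected manifolds and attach $E\times[-1,1]$ to $X$ along its two ends, which are boundary components of $X$. Fix $e\in E$ and paths in $X$ from the base point to $(e,\pm1)$; they define homomorphisms $\iota_\pm:\pi_1(E,e)\to\pi_1(X)$. The fundamental group of the result is the quotient of $\pi_1(X)*\langle x\rangle$ by the relations $x\,\iota_-(\gamma)\,x^{-1}=\iota_+(\gamma)$, $\gamma\in\pi_1(E,e)$. Attach the tubes $T_i$ to $L_0$ one after another. Both ends of each tube lie in $L_0$, and we choose the paths in $L_0$. Then $\iota_\pm$ factor through $\pi_1(L_0)=1$,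 the relations are vacuous, and each tube adds one free generator. So $\pi_1(L)$ is free of rank $r$. This proves Proposition~\ref{prop:main}. \qed

\begin{remark}[the role of the hypotheses]\label{rem:hyp}
(i) If the critical value on $C_i$ were $c_i$ instead of $k_i$, \eqref{eq:area} would read $\oint\lambda=\sum\nu_i(2c_i+\eta_i)$ while \eqref{eq:maslov} would not change. In particular a local minimum of $h$, with $c_i>0$ and index $0$, has no place in the scheme, and an odd index $k_i$ with $m_i\ge2$ produces a loop of odd Maslov index, so that $L$ is nonorientable.

(ii) For $m_i=2$ the group need not be free: for $n=2$ the manifold $L_\Gamma$ of Section~\ref{sec:model} is a torus.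

(iii) The choice of handle matters. The other smoothing, $H'=\{(i\zeta u_-,\zeta u_+)\}$, goes from $S_-$ to $S_+$ as $t$ increases. Along $u=e_1$ its tangent plane is $i\zeta'\mathbb{R}\oplus(i\zeta\mathbb{R})^{k-1}\oplus(\zeta\mathbb{R})^{m-k}$, of index $1-(m-k)$, and $\int\lambda=-\int t\sigma'dt=\eta-\delta^2$. A loop that passes once through $H'$ from $S_+$ to $S_-$ and returns in $L_0$ thus has $I_\omega=-(2k-\eta)<0$ and $I_\mu=m-k-2$. The signs agree only if $m-k\le1$.
\end{remark}

To satisfy (H1) and to make critical values equal to indices, it suffices that the critical values be ordered like the indices; one then reparametrizes the target.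

\begin{lemma}\label{lem:psi}
Let $0<c_1<c_2$ and $0<k_1<k_2$ be real numbers. There are $\alpha>0$ and a smooth function $\psi:(0,\infty)\to(0,\infty)$ with $\psi'>0$, $\psi(t)=t^{3/2}$ near $0$, and $\psi(t)=k_l+\alpha(t-c_l)$ near $c_l$ for $l=1,2$.
\end{lemma}

\begin{proof}
Let $\kappa,\alpha>0$ be so small that $2\kappa<c_1$, $2\kappa<c_2-c_1$, $\kappa^{3/2}<k_1-\alpha\kappa$ and $2\alpha\kappa<k_2-k_1$. Impose the three formulas on $(0,\kappa]$, $[c_1-\kappa,c_1+\kappa]$ and $[c_2-\kappa,\infty)$. On the two remaining intervals $\psi$ must increase by $k_1-\alpha\kappa-\kappa^{3/2}>0$ and by $k_2-k_1-2\alpha\kappa>0$. So on each we need a positive smooth function $\psi'$ with given positive germs at the endpoints and a given positive integral. Use cutoff functions to interpolate between the germs and a small positive constant, over short intervals near the endpoints; this gives a positive function with integral smaller than required. Then add a multiple of a nonnegative bump function supported in the interior.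
\end{proof}

\section{Free groups obstruct fibering}\label{sec:free}

Let $F_r$ be the free group of rank $r$.

\begin{lemma}\label{lem:free}
A closed connected manifold $M$ with $\pi_1(M)\cong F_r$, $r\ge2$, does not fiber over $S^1$, and neither does any connected finite cover of it.
\end{lemma}

\begin{proof}
Suppose $M\to S^1$ is a bundle with closed fiber $N$, and let $N_0$ be the component of $N$ that contains the base point. In the exact sequence
\[
\pi_1(N_0)\to\pi_1(M)\xrightarrow{\ \phi\ }\mathbb{Z}\to\pi_0(N)
\]
the cosets of $\operatorname{im}\phi$ inject into the finite set $\pi_0(N)$, so $\phi\ne0$. The group $\ker\phi$ is the image of $\pi_1(N_0)$, hence finitely generated because $N_0$ is compact.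

Replacing $\mathbb{Z}$ by $\operatorname{im}\phi\cong\mathbb{Z}$, we may assume that $\phi$ is onto. Replacing a basis element $x_l$ of $F_r$ by $x_l^{-1}$ or by $x_lx_{l'}^{\pm1}$ with $l'\ne l$ gives a new basis. These moves perform the Euclidean algorithm on the integers $\phi(x_1),\dots,\phi(x_r)$, whose greatest common divisor is $1$, and lead to a basis with $\phi(x_1)=1$ and $\phi(x_l)=0$ for $l\ge2$. The covering of the wedge of $r$ circles that corresponds to $\ker\phi$ is then a line with $r-1$ loops attached at each integer point. Its first homology, the abelianization of $\ker\phi$, has infinite rank because $r\ge2$. This contradicts finite generation.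

A subgroup of index $d$ in $F_r$ is the fundamental group of a connected graph with Euler characteristic $d(1-r)$, so it is free of rank $1+d(r-1)\ge2$. Hence connected finite covers of $M$ do not fiber either.
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

We need a simply connected domain with connected boundary and a function on it with two different even indices. Start with a neighborhood $D\cong S^{n-j}\times D^j$ of a round sphere $S^{n-j}\subset\mathbb{R}^n$ and a function that is maximal along the sphere, with normal index $j$. This gives $r=1$. To create a second critical set, add a small multiple of a quadratic form on $S^{n-j}$ with maximum set $S^a$ and minimum set $S^b$, where $a+b+1=n-j$. Along $S^b$ the index stays $j$. Along $S^a$ it becomes $j+b+1=n-a$.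

Put $b=n-a-j-1$. It is odd, and $b\ge1$ because $j\le n-a-2$. Write
\[
x=(X,Y,Z)\in\mathbb{R}^{a+1}\times\mathbb{R}^{b+1}\times\mathbb{R}^{j-1}=\mathbb{R}^n,\qquad R=\sqrt{|X|^2+|Y|^2},
\]
and on $\{R>0\}$ use the coordinates $(R,Z,\Theta)$ with $\Theta=(\Theta',\Theta'')=(X,Y)/R\in S^{n-j}$. Let $Q(\Theta)=|\Theta'|^2-|\Theta''|^2\in[-1,1]$ and
\[
G=\tfrac12-(R-1)^2-|Z|^2+\tfrac18Q(\Theta),\qquad D=\{R>0,\ G\ge0\}.
\]

\emph{The domain.} On $D$ we have $(R-1)^2+|Z|^2\le\frac58<1$, so $R$ is bounded away from $0$ and $D$ is compact. The slice of $D$ at $\Theta$ is the closed round ball in $\mathbb{R}^j\ni(R,Z)$ with center $(1,0)$ and squared radius $\frac12+\frac18Q(\Theta)\in[\frac38,\frac58]$. Rescaling the slices gives $D\cong S^{n-j}\times D^j$ and $\partial D\cong S^{n-j}\times S^{j-1}$. Since $n-j\ge a+2\ge2$ and $j\ge2$, $D$ is simply connected and $\partial D$ is connected.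

\emph{Critical points.} A point is critical for $G$ if and only if $R=1$, $Z=0$ and $\Theta$ is critical for $Q$ on the sphere. The critical points of a quadratic form on the unit sphere are the unit eigenvectors, so $\Theta''=0$ or $\Theta'=0$. The critical set consists of $S^a=\{R=1,Z=0,Y=0\}$, where $G=\frac58$, and $S^b=\{R=1,Z=0,X=0\}$, where $G=\frac38$. In particular $0$ is a regular value. Write $R=1+\varrho$.
\begin{itemize}
\item Near $S^a$ put $\Theta=(\sqrt{1-|\theta|^2}\,q,\theta)$ with $q\in S^a$, $\theta\in\mathbb{R}^{b+1}$, $|\theta|<1$. Then $Q=1-2|\theta|^2$ and $G=\frac58-\varrho^2-|Z|^2-\frac14|\theta|^2$. The normal coordinates are $(\varrho,Z,\theta)$, and $m=k=1+(j-1)+(b+1)=n-a\ge4$.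
\item Near $S^b$ put $\Theta=(\theta,\sqrt{1-|\theta|^2}\,q)$ with $q\in S^b$, $\theta\in\mathbb{R}^{a+1}$, $|\theta|<1$. Then $Q=-1+2|\theta|^2$ and $G=\frac38-\varrho^2-|Z|^2+\frac14|\theta|^2$. Here $k=j$ and $m=j+a+1\ge3$.
\end{itemize}

\emph{The function $h$.} Since $0<j<n-a$, Lemma~\ref{lem:psi} applies with $(c_1,c_2)=(\frac38,\frac58)$ and $(k_1,k_2)=(j,n-a)$. Let $h=\psi\circ G$ on $\operatorname{int}D$ and $h=0$ on $\partial D$. Then $h$ is continuous, positive and smooth on $\operatorname{int}D$, and has the same critical points as $G$ because $\psi'>0$. Condition (H1) holds with $\rho=G$. Near $S^b$,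
\[
h=j+\alpha\big(-\varrho^2-|Z|^2+\tfrac14|\theta|^2\big)=j+\tfrac12\big(|w_+|^2-|w_-|^2\big)
\]
with $w_-=\sqrt{2\alpha}\,(\varrho,Z)$ and $w_+=\sqrt{\alpha/2}\,\theta$. Near $S^a$, $h=n-a-\frac12|w_-|^2$ with $w_-=(\sqrt{2\alpha}\,\varrho,\sqrt{2\alpha}\,Z,\sqrt{\alpha/2}\,\theta)$. So (H2) holds for small $\delta$, and (H3) holds because $n-a$ and $j$ are even and at least $2$. The sphere $S^b$ is connected since $b\ge1$, while $S^a$ is two points for $a=0$ and connected for $a\ge1$. Thus $r=3$ if $a=0$ and $r=2$ if $a\ge1$.

Proposition~\ref{prop:main} gives a closed, connected, orientable, monotone $L$ with $\pi_1(L)\cong F_r$ and minimal Maslov number $\gcd(n-a,j)$. Lemma~\ref{lem:free} gives the statements on fibering. \qed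

\section{Proof of Theorem~\ref{thm:B}}\label{sec:B}

For even $n$ a Morse function can be used. Then the tubes are $S^{n-1}\times[-\delta,\delta]$, and $L$ can be identified.

\emph{The domain and the function.} Let $n\ge4$ be even. The set $\{(|x'|-1)^2+x_n^2\le\frac14\}$, where $x=(x',x_n)\in\mathbb{R}^{n-1}\times\mathbb{R}$, is a copy of $S^{n-2}\times D^2$. Place $g$ disjoint translates of it along the $x_1$-axis, join consecutive ones by thin neighborhoods of segments of that axis, and smooth the corners. The result $D_g\subset\mathbb{R}^n$ is a boundary connected sum of $g$ copies of $S^{n-2}\times D^2$. Cutting $S^{n-2}$ into two discs writes each copy as a ball with one handle $D^{n-2}\times D^2$ of index $n-2$, and a boundary connected sum of balls is a ball. So $D_g$ is obtained from a ball by attaching $g$ handles of index $n-2$ simultaneously, along disjoint embeddings. By the correspondence between handles and Morse functions \cite[\S3]{Milnor}, there is a Morse function $F:D_g\to[0,3]$ for which $F^{-1}(3)=\partial D_g$ is a regular level and whose critical points are one of index $0$ at level $0$ and $g$ of index $n-2$ at level $1$.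

The function $G=3-F$ has $g$ critical points of index $2$ at level $2$ and one of index $n$ at level $3$. Since $2<n$, Lemma~\ref{lem:psi} applies with $(c_1,c_2)=(2,3)$ and $(k_1,k_2)=(2,n)$. Put $h=\psi\circ G$. Then (H1) holds with $\rho=G$, and $h$ is a Morse function on $\operatorname{int}D_g$ with $g$ critical points of index and value $2$ and one of index and value $n$. The Morse lemma gives (H2) with $m_i=n$, and (H3) holds. The domain $D_g$ is homotopy equivalent to a wedge of spheres $S^{n-2}$, so it is simply connected as $n\ge4$, and $\partial D_g\cong\#^g(S^{n-2}\times S^1)$ is connected. Proposition~\ref{prop:main} gives a closed, connected, orientable, monotone $L$ with $\pi_1(L)\cong F_{g+1}$, and Lemma~\ref{lem:free} applies because $g+1\ge2$.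

\emph{The diffeomorphism type.} A boundary connected sum removes a half-ball at the boundary of each summand and glues along the resulting hemispheres. In the double this removes a ball from each doubled summand and glues along spheres. So the double of $D_g$ is $M_0=\#^g(S^{n-2}\times S^2)$, and $\Sigma\cong M_0$ by Section~\ref{ss:double}. By \eqref{eq:decomp}, $L$ is obtained from $M_0$ by removing $2(g+1)$ disjoint coordinate balls $\{|w|<\delta\}$ and attaching $g+1$ tubes $S^{n-1}\times[-\delta,\delta]$. By Lemma~\ref{lem:handle} the attaching maps $w=tu$ and $w=t(u_-,-u_+)$ are orthogonal in these coordinates. Let $M_l$ be the closed connected manifold obtained from $M_0$ by carrying out this operation for the first $l$ tubes only, so that $M_{g+1}=L$. Removing from $M_l$ the balls of the remaining tubes gives a submanifold of the orientable manifold $L$, and filling in balls preserves orientability because $S^{n-1}$ is connected. Hence every $M_l$ is orientable.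

Recall the disc theorem: in a connected oriented manifold of dimension $n\ge2$, two embeddings of a finite disjoint union of closed $n$-discs differ by a diffeomorphism of the manifold, provided that on each disc they both preserve or both reverse orientation. Write $M_l=M_l\#S^n$. By the disc theorem we may assume that the two balls of the next tube are small polar caps of $S^n$, disjoint from the region where the sum is formed, each parametrized by a standard radial chart composed with an element of $O(n)$ chosen to match orientations. The complement of the caps in $S^n$ is $S^{n-1}\times[-1,1]$, and attaching the tube turns it into the mapping torus $W$ of some $A\in O(n)$ acting on $S^{n-1}$. Thus $M_{l+1}\cong M_l\#W$. Since $M_{l+1}$ is orientable, so is $W$, hence $A\in SO(n)$. As $SO(n)$ is connected, $A$ is isotopic to the identity and $W\cong S^1\times S^{n-1}$. The manifolds $S^2\times S^{n-2}$ and $S^1\times S^{n-1}$ have orientation-reversing diffeomorphisms, so the connected sums do not depend on choices of orientation. By induction,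
\[
L\cong\#^{g}(S^2\times S^{n-2})\,\#^{\,g+1}(S^1\times S^{n-1}).
\]
For $n=4$ and $g=1$ this is $(S^2\times S^2)\#2(S^1\times S^3)$. \qed

\begin{thebibliography}{9}

\bibitem{Damian}
Mihai Damian, \emph{On the topology of monotone Lagrangian submanifolds}, arXiv:1206.2676 (2012).

\bibitem{EK}
Evans and {\fontencoding{T1}\selectfont K\k{e}dra}, \emph{Remarks on monotone Lagrangians in $\mathbb{C}^n$}.

\bibitem{Milnor}
Milnor, \emph{Lectures on the h-cobordism theorem}.

\end{thebibliography}
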